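\title{Truncated convolution operators all of whose non-zero vectors are irregular}

\begin{abstract}
A vector $x$ is irregular for a bounded operator $T$ if the sequence $\|T^nx\|$ has supremum $\infty$ and infimum $0$. We show that there is a truncated convolution operator on $L^2[0,1]$ for which every non-zero vector is irregular. In fact, convolution with $\exp g$ has this property for every $g$ in a dense $G_\delta$ subset of $L^1[0,1]$, together with its inverse, simultaneously on all $L^p[0,1]$ with $1\le p<\infty$, and along sets of times of upper density one that do not depend on the vector. The key estimate says that subtracting a small multiple of $t^{-1/2}$ from any polynomial makes the large powers of the exponential bounded by an absolute constant and strongly null. We also show that a measure whose operator has an irregular vector has mass of modulus one at the origin, and that the result fails on $L^\infty[0,1]$.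
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$; all functions and measures are $\mathbb K$-valued, and $\mathbb N=\{1,2,\dots\}$. Let $\mathbf M$ be the space of finite $\sigma$-additive Borel measures on $[0,1)$, normed by the total variation $\|\mu\|$. For $\mu\in\mathbf M$ and a continuous function $f$ on $[0,1]$ with $f(0)=0$, extend $f$ by zero to the negative axis and put
\begin{equation}\label{eq:def}
C_\mu f(x)=\int_{[0,1)}f(x-t)\,d\mu(t),\qquad 0\le x\le1 .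
\end{equation}
Thus $C_\mu f$ is the restriction to $[0,1]$ of the convolution of $f$ and $\mu$. Since $\|C_\mu f\|_2\le\|\mu\|\,\|f\|_2$, the map $C_\mu$ extends uniquely to a bounded operator on $L^2[0,1]$. The operators $C_\mu$ are the \emph{truncated convolution operators}. The Dirac measure $\delta$ at $0$ gives the identity $I$, and Lebesgue measure gives the Volterra operator $Vf(x)=\int_0^xf(t)\,dt$.

A vector $x$ in a Banach space is \emph{irregular} for a bounded operator $T$ if
$$\sup_{n\in\mathbb N}\|T^nx\|=\infty\qquad\text{and}\qquad\inf_{n\in\mathbb N}\|T^nx\|=0 .$$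
We answer the following question, which comes from Shkarin's paper \cite{Shkarin}.

\medskip
\noindent\textbf{Question.} \emph{Is there a truncated convolution operator $T$ on $L^2[0,1]$ such that every non-zero $f\in L^2[0,1]$ is an irregular vector for $T$?}
\medskip

The requirement is severe. An eigenvector is never irregular, because its orbit norms $|\lambda|^n\|x\|$ are monotone, so $T$ can have no eigenvalue. The simplest candidates fail. If $\mu\ge0$ and $\mu(\{0\})=1$, then $C_\mu^nf\ge f$ for $f\ge0$, and such orbits stay away from $0$. For the Volterra operator, $\operatorname{Re}\langle Vf,f\rangle=\frac12\int_0^1(|Vf|^2)'=\frac12|Vf(1)|^2\ge0$, which gives $\|(I+V)f\|_2\ge\|f\|_2$. So every orbit of $I+V$ has non-decreasing norms, and every orbit of $(I+V)^{-1}$, the operator of the measure $\delta-e^{-t}\,dt$, has non-increasing norms. Finally, the functions supported in $[1-s,1]$ form a subspace that is invariant under $C_\mu$, and on it $C_\mu$ depends only on the restriction of $\mu$ to $[0,s)$. The oscillation of the orbits must therefore be produced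 by the part of $\mu$ in an arbitrarily small neighborhood of $0$. In the two Volterra examples the density of $\mu-\delta$ has a sign near $0$, and the sign decides between growth and decay once and for all. This suggests the answer no.

The answer is yes, because an integrable function need not have any definite behavior at $0$: it can act as if it were negative at one scale and positive at a much smaller one. To state the results we use the truncated convolution $*$ on $\mathbf M$ (recalled in Section~\ref{sec:algebra}) and $\exp\mu=\sum_{m\ge0}\mu^{*m}/m!$ with $\mu^{*0}=\delta$; a function $g\in L^1=L^1[0,1]$ is identified with the measure $g(t)\,dt$.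

\begin{theorem}\label{thm:answer}
There is $g\in L^1[0,1]$ such that every non-zero $f\in L^2[0,1]$ is an irregular vector for the truncated convolution operator $T=C_{\exp g}$.
\end{theorem}

This is the case $X=L^2[0,1]$ of a stronger statement. Call $X$ \emph{admissible} if $X=L^p[0,1]$ with $1\le p<\infty$, or $X=C_0=\{f\in C[0,1]:f(0)=0\}$ with the supremum norm; every $C_\mu$ acts boundedly on these spaces and on $L^\infty[0,1]$. The \emph{upper density} of $J\subset\mathbb N$ is $\limsup_{m\to\infty}|J\cap[1,m]|/m$.

\begin{theorem}\label{thm:main}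
\emph{(a)} There is a dense $G_\delta$ set $G\subset L^1[0,1]$ such that for each $g\in G$ there are sets $J^+,J^-\subset\mathbb N$ of upper density $1$ with the following property: for $T=C_{\exp g}$, every admissible $X$ and every non-zero $f\in X$,
\begin{equation}\label{eq:four}
\begin{aligned}
&\lim_{n\to\infty,\ n\in J^+}\|T^nf\|=0, &\qquad&\lim_{n\to\infty,\ n\in J^-}\|T^nf\|=\infty,\\
&\lim_{n\to\infty,\ n\in J^-}\|T^{-n}f\|=0, &&\lim_{n\to\infty,\ n\in J^+}\|T^{-n}f\|=\infty .
\end{aligned}
\end{equation}
\emph{(b)} For each $c\in\mathbb K$ with $|c|=1$, the set of $u\in L^1[0,1]$ such that $T=c(I+C_u)$ has the property in \emph{(a)}, for suitable sets $J^\pm$ of upper density $1$, contains a dense $G_\delta$ subset of $L^1[0,1]$.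
\end{theorem}

A vector $x$ is called \emph{distributionally irregular} for $T$ if $\|T^nx\|\to0$ along one set of upper density $1$ and $\|T^nx\|\to\infty$ along another. So all non-zero vectors are irregular, even distributionally irregular, for $T$ and for $T^{-1}$, simultaneously on all admissible spaces, with $J^\pm$ independent of $f$ and $X$. The conditions $|c|=1$ and $p<\infty$ cannot be dropped.

\begin{theorem}\label{thm:sharp}
\emph{(a)} If $C_\mu$ has an irregular vector in some admissible $X$ or in $L^\infty[0,1]$, then $|\mu(\{0\})|=1$.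
\emph{(b)} For no $\mu\in\mathbf M$ is the constant function $1$ an irregular vector of $C_\mu$ on $L^\infty[0,1]$. Hence the range $1\le p<\infty$ in Theorem~\ref{thm:main} is sharp among the $L^p$ spaces.
\end{theorem}

Section~\ref{sec:algebra} sets up the algebra $\mathbf M$ and proves Theorem~\ref{thm:sharp}. The proof of Theorem~\ref{thm:main} has three steps. Section~\ref{sec:criterion} reduces \eqref{eq:four} to two norm conditions in $\mathbf M$. Section~\ref{sec:estimate}, the analytic core, verifies them for all large $n$ when $g$ is a polynomial minus a small multiple of $t^{-1/2}$. Such $g$ are dense in $L^1$, and so are their negatives; in Section~\ref{sec:baire} Baire's theorem produces $g$ that imitate both kinds, along different ranges of $n$. Section~\ref{sec:log} passes from $\exp g$ to $\delta+u$.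

\section{The convolution algebra and the mass at the origin}\label{sec:algebra}

For $\mu,\nu\in\mathbf M$ and a Borel set $E\subset[0,1)$ put $(\mu*\nu)(E)=(\mu\times\nu)\{(s,t):s+t\in E\}$. This is the ordinary convolution on $[0,\infty)$ restricted to $[0,1)$. Since that restriction depends only on the restrictions of the factors, $*$ is associative, and $\mathbf M$ is a commutative Banach algebra with unit $\delta$. The functional $\mu\mapsto\mu(\{0\})$ is multiplicative, because $s+t=0$ forces $s=t=0$.

For $f\in L^1$, extended by zero to the negative axis, Fubini's theorem shows that the integral \eqref{eq:def} exists for almost every $x$ and is the density of $\mu*f$. So $L^1$ is a closed ideal of $\mathbf M$, and we set $C_\mu f=\mu*f$ for all $f\in L^1$. Associativity gives $C_\mu C_\nu=C_{\mu*\nu}$. Let $X$ be admissible or $L^\infty[0,1]$. Then $X\subset L^1$, and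
\begin{equation}\label{eq:opnorm}
C_\mu X\subset X,\qquad\|C_\mu\|_{X\to X}\le\|\mu\| .
\end{equation}
For $L^p$ with $p<\infty$ this is Minkowski's integral inequality, since each translate $x\mapsto f(x-t)$ has norm at most $\|f\|_p$ on $[0,1]$. For $L^\infty$, bound the integrand in \eqref{eq:def} using a Borel representative with $|f|\le\|f\|_\infty$ everywhere. For $C_0$, the condition $f(0)=0$ makes the extended $f$ uniformly continuous on $(-\infty,1]$, so $C_\mu f$ is continuous, and $C_\mu f(0)=f(0)\mu(\{0\})=0$. On $L^2$ this operator is the one defined in Section~\ref{sec:intro}, as both are bounded and agree on the dense subspace $C_0$.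

As in any commutative Banach algebra, $\exp$ is continuous and $\exp(\mu+\nu)=\exp\mu*\exp\nu$. Hence $T=C_{\exp g}$ is invertible and $T^n=C_{\exp(ng)}$ for all $n\in\mathbb Z$: powers of $T$ correspond to multiples of $g$, which is the reason for the exponential form. If $g\in L^1$, then $\exp g-\delta\in L^1$.

Convolution pushes mass to the right, and truncation discards what passes $1$. So in the long run only the atom at $0$ influences the exponential growth rate of powers.

\begin{lemma}\label{lem:quasi}
Let $\mu\in\mathbf M$ and $c=\mu(\{0\})$.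
\emph{(i)} If $c=0$, then $\|\mu^{*n}\|^{1/n}\to0$.
\emph{(ii)} For every $\eta>0$ there is $K$ with $\|\mu^{*n}\|\le K(|c|+\eta)^n$ for all $n\ge0$.
\emph{(iii)} If $c\ne0$, then $\mu$ is invertible in $\mathbf M$ and $\mu^{-1}(\{0\})=1/c$.
\end{lemma}

\begin{proof}
(i) Let $\eta>0$. Since $|\mu|((0,s))\to0$ as $s\to0$, there is $s\in(0,1)$ such that the restriction $\mu_1$ of $\mu$ to $(0,s)$ has $\|\mu_1\|<\eta$. The rest $\mu_2=\mu-\mu_1$ is carried by $[s,1)$, so $\mu_2^{*j}$ is carried by $[js,\infty)$ and vanishes for $j\ge1/s$. The binomial theorem gives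
$$\|\mu^{*n}\|\le\sum_{j<1/s}\binom nj\eta^{n-j}\|\mu_2\|^j=\eta^nP(n)$$
with a polynomial $P$. Hence $\limsup_n\|\mu^{*n}\|^{1/n}\le\eta$.

(ii) Write $\mu=c\delta+\nu$ with $\nu(\{0\})=0$. By (i), $K=\sup_{j\ge0}\|\nu^{*j}\|\eta^{-j}$ is finite, and $\|\mu^{*n}\|\le\sum_j\binom nj|c|^{n-j}K\eta^j=K(|c|+\eta)^n$.

(iii) By (i) the series $\sum_{m\ge0}(-1)^mc^{-m-1}\nu^{*m}$ converges absolutely; its sum is the inverse of $c\delta+\nu$, and its mass at $0$ is $1/c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $T=C_\mu$ and $c=\mu(\{0\})$. By \eqref{eq:opnorm}, $\|T^n\|\le\|\mu^{*n}\|$ on each space considered.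

(a) If $|c|<1$, Lemma~\ref{lem:quasi}(ii) gives $\|T^n\|\to0$, so all orbits are bounded. If $|c|>1$, parts (iii) and (ii), the latter applied to $\mu^{-1}$, show that $T$ is invertible and $\|T^{-n}\|\to0$. For $f\ne0$ the numbers $\|T^nf\|\ge\|f\|/\|T^{-n}\|$ are then positive and tend to $\infty$, so their infimum is positive; and the orbit of $f=0$ is bounded. In both cases no vector is irregular.

(b) For almost every $x$ we have $T^n1(x)=\mu^{*n}([0,x])$, and the right side tends to $\mu^{*n}(\{0\})=c^n$ as $x\to0^+$. Hence $\|T^n1\|_\infty\ge|c|^n$. If $|c|\ge1$, then $\inf_n\|T^n1\|_\infty\ge1$; if $|c|<1$, then $\|T^n\|\to0$. In neither case is $1$ irregular.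
\end{proof}

\section{From norms in $\mathbf M$ to orbits}\label{sec:criterion}

We must control all vectors in all spaces at once, so we look for conditions on norms in $\mathbf M$. The norms $\|\exp(ng)\|$ themselves cannot be small, since $\exp(ng)$ has mass $1$ at the origin. After composition with $V$ the atom disappears, and one condition of smallness then gives decay of the forward orbits and, at no further cost, growth of the backward ones. Let $h_1$ be the constant function $1$, so that $V=C_{h_1}$.

\begin{lemma}\label{lem:criterion}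
Let $J\subset\mathbb N$ be infinite and let $\mu_n$, $n\in J$, be invertible elements of $\mathbf M$ with $\sup_{n\in J}\|\mu_n\|<\infty$ and $\|h_1*\mu_n\|_1\to0$ as $n\to\infty$ in $J$. Put $S_n=C_{\mu_n}$. Then for every admissible $X$ and every non-zero $f\in X$, we have $\|S_nf\|\to0$ and $\|S_n^{-1}f\|\to\infty$ as $n\to\infty$ in $J$.
\end{lemma}

\begin{proof}
Let $B=\sup\|\mu_n\|$ and $\beta_n=\|h_1*\mu_n\|_1$. By \eqref{eq:opnorm}, $\|S_n\|\le B$ and $\|S_nV\|\le\beta_n$ on $X$, and $S_nV=VS_n$.

The operator $V$ is injective on $X$, because $(Vf)'=f$ almost everywhere. Its range is dense. Indeed, $x^{j+1}=V((j+1)x^j)$ with $x^j\in C_0\subset X$ for $j\ge1$, so $V(X)$ contains $x^2p(x)$ for every polynomial $p$. For $f\in C_0$ the difference $f-x^2f/(x^2+\eta)=\eta f/(x^2+\eta)$ tends to $0$ uniformly as $\eta\to0$: it is at most $|f(x)|$, which is small near $0$, and at most $\eta\|f\|_\infty/s^2$ for $x\ge s$. By the Weierstrass theorem $f/(x^2+\eta)$ is a uniform limit of polynomials. So the functions $x^2p$ are dense in $C_0$, and $C_0$ is dense in $L^p$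 for $p<\infty$.

\emph{Decay.} Given $\eta>0$, choose $w\in X$ with $\|f-Vw\|\le\eta$. Then $\|S_nf\|\le B\eta+\beta_n\|w\|$, so $\limsup\|S_nf\|\le B\eta$, and $\eta$ is arbitrary.

\emph{Growth.} Since $Vf=S_nV\,S_n^{-1}f$, we have $0<\|Vf\|\le\beta_n\|S_n^{-1}f\|$, and $\beta_n\to0$.
\end{proof}

\begin{remark}
Growth uses only the injectivity of $V$ and \eqref{eq:opnorm}, so it also holds on $L^\infty[0,1]$. Decay uses the density of the range, which fails there since $V(L^\infty)\subset C_0$. This is the only place where $p<\infty$ enters, in accordance with Theorem~\ref{thm:sharp}(b).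
\end{remark}

\section{The estimate for a polynomial minus $\varepsilon h_{1/2}$}\label{sec:estimate}

For $\alpha>0$ let $h_\alpha(t)=t^{\alpha-1}/\Gamma(\alpha)$, $t>0$. Euler's Beta integral says that $h_\alpha*h_\beta=h_{\alpha+\beta}$. The polynomials are the linear combinations of $h_1,h_2,\dots$, and $h_{1/2}(t)=(\pi t)^{-1/2}$.

\begin{proposition}\label{prop:main}
There is an absolute constant $A$ such that for every polynomial $q$ with coefficients in $\mathbb K$ and every $\varepsilon>0$, the function $g=q-\varepsilon h_{1/2}$ satisfies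
$$\limsup_{n\to\infty}\|\exp(ng)\|\le A,\qquad\lim_{n\to\infty}\|h_1*\exp(ng)\|_1=0 .$$
\end{proposition}

That $A$ depends neither on $q$ nor on $\varepsilon$ is essential: the function $g$ of Theorem~\ref{thm:main} imitates infinitely many pairs $(q,\varepsilon)$ in turn, and Lemma~\ref{lem:criterion} needs one bound for all of them. The sign matters: if $g\ge0$, then $\|\exp(ng)\|\ge n\|g\|_1$, which rules out $\varepsilon<0$ (take $q=0$) and $\varepsilon=0$ (take $q=1$).

\subsection{Symbols and the Hankel contour}

The Laplace transform of $h_\alpha$ on $(0,\infty)$ is $z^{-\alpha}$, and the rule $h_\alpha*h_\beta=h_{\alpha+\beta}$ mirrors $z^{-\alpha}z^{-\beta}=z^{-\alpha-\beta}$. So $g=\sum_jb_jh_{\alpha_j}$ has the \emph{symbol} $\varphi(z)=\sum_jb_jz^{-\alpha_j}$, and $\exp(ng)$ should have the symbol $e^{n\varphi(z)}$, which is small where $\operatorname{Re}\varphi<0$. To estimate $L^1$ norms we need an absolutely convergent inversion formula, so the contour has to bend into the left half-plane, where $e^{zt}$ decays.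

This explains the choice of the perturbation $-\varepsilon h_\alpha$. It must dominate the symbol of every polynomial for large $|z|$, however small $\varepsilon$ is, which asks for $\alpha<1$; with $\alpha=1$ and $q=1$ the function $(1-\varepsilon)h_1$ is positive for $\varepsilon<1$ and the proposition fails. And $\operatorname{Re}z^{-\alpha}$ must be positive in a sector $|\arg z|\le\theta$ with $\theta>\pi/2$, which again asks for $\alpha<1$. We take $\alpha=1/2$; then $\theta$ must lie strictly between $\pi/2$ and $\pi$. Fix
$$\theta=\tfrac{3\pi}4,\qquad\kappa=-\cos\theta=2^{-1/2},\qquad\gamma=\cos\tfrac\theta2>0 .$$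
With principal branches, for $t>0$,
\begin{equation}\label{eq:sector}
|e^{zt}|=e^{-\kappa rt}\quad(z=re^{\pm i\theta}),\qquad\operatorname{Re}z^{-1/2}=|z|^{-1/2}\cos\tfrac{\arg z}2\ge\gamma|z|^{-1/2}\quad(|\arg z|\le\theta).
\end{equation}
For $\rho>0$ let $H_\rho$ be the contour formed by the rays $\{re^{\pm i\theta}:r\ge\rho\}$ and the arc $\{\rho e^{is}:|s|\le\theta\}$, of length $2\theta\rho$, oriented from $\infty e^{-i\theta}$ to $\infty e^{i\theta}$. Hankel's formula states that $1/\Gamma(\alpha)=\frac1{2\pi i}\int_{H_\rho}e^ww^{-\alpha}\,dw$. (It is usually written with rays along the two sides of the negative axis; by Cauchy's theorem they may be turned to the angles $\pm\theta$, since the integrand decays exponentially in between.) The substitution $w=zt$ maps $H_\rho$ to $H_{\rho t}$ and gives the first formula below; the second holds because the primitive $e^{zt}/t$ vanishes at both ends of the contour. For all $t>0$ and $\rho>0$,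
\begin{equation}\label{eq:hankel}
h_\alpha(t)=\frac1{2\pi i}\int_{H_\rho}e^{zt}z^{-\alpha}\,dz\quad(\alpha>0),\qquad0=\frac1{2\pi i}\int_{H_\rho}e^{zt}\,dz .
\end{equation}

\begin{lemma}\label{lem:contour}
Let $g=\sum_jb_jh_{\alpha_j}$ be a finite sum with $b_j\in\mathbb K$, $\alpha_j>0$, and let $\varphi$ be its symbol. Regard $g^{*m}$ and $h_1*g^{*m}$ as linear combinations of the functions $h_\alpha$ on $(0,\infty)$. Then the series $u(t)=\sum_{m\ge1}g^{*m}(t)/m!$ and $w(t)=1+\sum_{m\ge1}(h_1*g^{*m})(t)/m!$ converge for every $t>0$; on $(0,1)$ they represent $\exp g-\delta$ and $h_1*\exp g$; and for all $t>0$ and $\rho>0$,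
\begin{align}
u(t)&=\frac1{2\pi i}\int_{H_\rho}e^{zt}\bigl(e^{\varphi(z)}-1\bigr)\,dz=\frac1{2\pi i}\int_{H_\rho}e^{zt}e^{\varphi(z)}\,dz,\label{eq:u}\\
w(t)&=\frac1{2\pi i}\int_{H_\rho}e^{zt}z^{-1}e^{\varphi(z)}\,dz.\label{eq:w}
\end{align}
\end{lemma}

\begin{proof}
For $m\ge1$, $g^{*m}$ arises from the expansion of $\varphi(z)^m$ by replacing each $z^{-\alpha}$ with $h_\alpha$. So \eqref{eq:hankel} gives $g^{*m}(t)=\frac1{2\pi i}\int_{H_\rho}e^{zt}\varphi(z)^m\,dz$. On $H_\rho$ we have $|\varphi|\le M$ for some $M$, and $|e^{zt}|$ is integrable; since $\sum_mM^m/m!<\infty$, the series for $u(t)$ converges absolutely and may be summed under the integral. This is the first equality in \eqref{eq:u}, and the second follows from the second formula in \eqref{eq:hankel}. The function $h_1*g^{*m}$, $m\ge0$, arises in the same way from $z^{-1}\varphi(z)^m$, and $z^{-1}$ is bounded on $H_\rho$, which gives \eqref{eq:w}. The partial sums of both series also converge in $L^1$, to $\exp g-\delta$ and $h_1*\exp g$; a subsequence converges almost everywhere, so the two limits agree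 almost everywhere.
\end{proof}

The functions $u$ and $w$ are defined without reference to $\rho$, so we may choose $\rho$ depending on $t$.

\subsection{The model case $q=0$}

Here $ng=-bh_{1/2}$ with $b=\varepsilon n$, and everything reduces to two fixed functions. Let $\Phi$ and $\Psi$ be the functions $u$ and $w$ of Lemma~\ref{lem:contour} for $g=-h_{1/2}$:
$$\Phi=\sum_{m\ge1}\frac{(-1)^m}{m!}h_{m/2},\qquad\Psi=\sum_{m\ge0}\frac{(-1)^m}{m!}h_{1+m/2},\qquad\Psi(t)=1+\int_0^t\Phi .$$
From $h_\alpha(b^2t)=b^{2\alpha-2}h_\alpha(t)$ we get $b^mh_{m/2}(t)=b^2h_{m/2}(b^2t)$ and $b^mh_{1+m/2}(t)=h_{1+m/2}(b^2t)$. Thus $\exp(-bh_{1/2})=\delta+b^2\Phi(b^2t)\,dt$ and $(h_1*\exp(-bh_{1/2}))(t)=\Psi(b^2t)$, so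
$$\|\exp(-bh_{1/2})\|=1+\int_0^{b^2}|\Phi|,\qquad\|h_1*\exp(-bh_{1/2})\|_1=\frac1{b^2}\int_0^{b^2}|\Psi| .$$
It suffices to show that $\Phi\in L^1(0,\infty)$ and that $\Psi(t)\to0$ as $t\to\infty$. On $(0,1)$, $\Phi$ represents $\exp(-h_{1/2})-\delta$ and is integrable. For large $t$ let $\rho\to0$ in \eqref{eq:w} and in the second form of \eqref{eq:u}. By \eqref{eq:sector}, $|e^{-z^{-1/2}}|\le e^{-\gamma|z|^{-1/2}}$, so the arcs contribute at most $\frac\theta\pi\max(1,\rho)e^{\rho t}e^{-\gamma\rho^{-1/2}}\to0$, and the two rays give
$$|\Phi(t)|\le\frac1\pi\int_0^\infty e^{-\kappa rt-\gamma r^{-1/2}}\,dr,\qquad|\Psi(t)|\le\frac1\pi\int_0^\infty e^{-\kappa rt-\gamma r^{-1/2}}\,\frac{dr}r .$$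
Integrating the first bound over $t>1$ gives $\int_1^\infty|\Phi|\le\frac1{\pi\kappa}\int_0^\infty e^{-\kappa r-\gamma r^{-1/2}}\frac{dr}r<\infty$; the factor $e^{-\gamma r^{-1/2}}$ gives convergence at $r=0$. The second bound tends to $0$ by dominated convergence.

In particular $\int_0^\infty\Phi=-1$, so $\exp(-bh_{1/2})$ is $\delta$ minus an approximate identity of width $b^{-2}$. On the symbol side, $e^{-bz^{-1/2}}$ is near $1$ for $|z|\gg b^2$ and near $0$ for $|z|\ll b^2$: a high-pass filter whose cutoff tends to infinity. The bound does not depend on $\varepsilon$ because $\varepsilon$ only rescales $b$.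

\subsection{The general case}

For $q\ne0$ exact scaling is lost, and the symbol of $q$ dominates near $z=0$, where $e^{n\varphi}$ may be exponentially large. So the contour has to stay outside a disk $|z|<R$ that depends on $q$ and $\varepsilon$. The price is a factor $e^{Rt}$ on the arc. It is at most $e^R$ because $t<1$, which is where the truncation is used, and it comes multiplied by a quantity that tends to $0$ as $n\to\infty$. All other terms are estimated as if $q$ were absent. We keep the splitting at the scale $t=b^{-2}$ seen in the model.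

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Write $q=\sum_{j=1}^da_jh_j$, so that $g$ has the symbol $\varphi(z)=-\varepsilon z^{-1/2}+\sum_{j=1}^da_jz^{-j}$. For $|z|\ge1$ the last sum is at most $|z|^{-1}\sum_j|a_j|$ in modulus, so there is $R\ge1$ such that it is at most $\frac{\varepsilon\gamma}2|z|^{-1/2}$ for $|z|\ge R$. Let $b=\varepsilon n$. By \eqref{eq:sector} and $\gamma\le1$,
\begin{equation}\label{eq:phi}
\operatorname{Re}n\varphi(z)\le-\tfrac\gamma2\,b\,|z|^{-1/2},\qquad|n\varphi(z)|\le2b\,|z|^{-1/2}\qquad(|z|\ge R,\ |\arg z|\le\theta).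
\end{equation}
Take $n$ so large that $b^2>R$; then $b^{-2}<1$. Let $u_n,w_n$ be the functions of Lemma~\ref{lem:contour} for $ng$, whose symbol is $n\varphi$. Then $\|\exp(ng)\|=1+\|u_n\|_1$.

\emph{Short times, $0<t\le b^{-2}$.} The relevant frequencies are $|z|\ge1/t\ge b^2$, where $n\varphi$ is bounded and $e^{n\varphi}$ is not small, so we use the first form of \eqref{eq:u}, with $\rho=1/t>R$. This choice keeps $|e^{zt}|\le e$ on the arc. For $\operatorname{Re}\zeta\le0$ we have $|e^\zeta-1|=|\zeta\int_0^1e^{s\zeta}\,ds|\le|\zeta|$, so $|e^{n\varphi}-1|\le2b|z|^{-1/2}$ on $H_\rho$ by \eqref{eq:phi}. The two rays and the arc give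
$$|u_n(t)|\le\frac{2b}{2\pi}\Bigl[2\int_{1/t}^\infty e^{-\kappa rt}r^{-1/2}\,dr+\frac{2\theta}t\,e\,t^{1/2}\Bigr]=A_1\,b\,t^{-1/2},$$
where the substitution $s=rt$ gives $A_1=\frac1\pi\bigl[2\int_1^\infty e^{-\kappa s}s^{-1/2}\,ds+2\theta e\bigr]$. Therefore $\int_0^{b^{-2}}|u_n|\,dt\le A_1b\cdot2b^{-1}=2A_1$.

\emph{Long times, $b^{-2}<t<1$.} Now frequencies below $b^2$ matter, where $e^{n\varphi}$ is small, so we use the second form of \eqref{eq:u}, with $\rho=R$. By \eqref{eq:phi},
$$|u_n(t)|\le\frac1\pi\int_R^\infty e^{-\kappa rt}e^{-\frac\gamma2br^{-1/2}}\,dr+\frac\theta\pi Re^Re^{-\frac\gamma2bR^{-1/2}} .$$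
The second term does not depend on $t$ and tends to $0$ as $n\to\infty$. For the first, $\int_{b^{-2}}^1e^{-\kappa rt}\,dt\le e^{-\kappa rb^{-2}}/(\kappa r)$, so its integral over $(b^{-2},1)$ is at most
$$\frac1\pi\int_0^\infty\frac{e^{-\kappa rb^{-2}}}{\kappa r}\,e^{-\frac\gamma2br^{-1/2}}\,dr=\frac1{\pi\kappa}\int_0^\infty e^{-\kappa s-\frac\gamma2s^{-1/2}}\,\frac{ds}s=:A_2<\infty,$$
by the substitution $r=b^2s$. Altogether $\limsup_n\|\exp(ng)\|\le A:=1+2A_1+A_2$, and $A_1,A_2$ are absolute constants.

\emph{The smoothed kernel.} Use \eqref{eq:w} with $\rho=R$ for all $t\in(0,1)$. The factor $z^{-1}$ contributes $1/r$ on the rays and $1/R$ on the arc. With \eqref{eq:phi} and $\int_0^1e^{-\kappa rt}\,dt\le1/(\kappa r)$,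
$$\|h_1*\exp(ng)\|_1=\|w_n\|_1\le\frac1\pi\int_R^\infty\frac1{\kappa r^2}\,e^{-\frac\gamma2\varepsilon nr^{-1/2}}\,dr+\frac\theta\pi\,e^Re^{-\frac\gamma2\varepsilon nR^{-1/2}} .$$
The integrand is dominated by $1/(\kappa r^2)$ and tends to $0$ pointwise, so both terms tend to $0$.
\end{proof}

\section{Both signs at once}\label{sec:baire}

For $g=q-\varepsilon h_{1/2}$, Proposition~\ref{prop:main} and Lemma~\ref{lem:criterion} show that all orbits of $C_{\exp g}$ tend to $0$; for $g=q+\varepsilon h_{1/2}$ they show, applied to $-g$, that all non-zero orbits tend to infinity. No such $g$ does both. But a finite range of $n$ sees $g$ only up to a small error in $L^1$. One can therefore replace $g$ by a nearby polynomial, add a much smaller multiple of $h_{1/2}$ with the opposite sign, wait until it takes effect, and repeat. Baire's theorem (in a complete metric space, a countable intersection of dense open sets is a dense $G_\delta$ set) carries out this induction. Since the proposition holds for all large $n$, the good ranges can be taken of the form $[N,kN]$; this is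 what yields upper density $1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and of Theorem~\ref{thm:answer}]
For $k\in\mathbb N$ and $\sigma\in\{1,-1\}$ let $U_k^\sigma$ be the set of $g\in L^1$ for which there is an integer $N\ge k$ with
\begin{equation}\label{eq:U}
\|\exp(n\sigma g)\|<A+1\quad\text{and}\quad\|h_1*\exp(n\sigma g)\|_1<\tfrac1k\qquad\text{for all integers }n\in[N,kN].
\end{equation}
For fixed $N$ these are finitely many strict inequalities between continuous functions of $g$, so $U_k^\sigma$ is a union of open sets. It is also dense. If $g=q-\sigma\varepsilon h_{1/2}$ with $q$ a polynomial and $\varepsilon>0$, then $\sigma g=\sigma q-\varepsilon h_{1/2}$, and by Proposition~\ref{prop:main} the inequalities \eqref{eq:U} hold as soon as $N$ is large; so $g\in U_k^\sigma$. Such $g$ are dense in $L^1$, because polynomials are dense and $\varepsilon$ may be arbitrarily small. By Baire's theorem, $G=\bigcap_{k,\sigma}U_k^\sigma$ is a dense $G_\delta$ set.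

Fix $g\in G$, choose $N_k^\sigma\ge k$ as in \eqref{eq:U}, and put $I_k^\sigma=[N_k^\sigma,kN_k^\sigma]\cap\mathbb N$ and $J^\sigma=\bigcup_kI_k^\sigma$, writing $J^\pm$ for $J^{\pm1}$. With $m=kN_k^\sigma$ we have $|J^\sigma\cap[1,m]|\ge(k-1)N_k^\sigma=(1-\frac1k)m$, and $m\ge k^2\to\infty$; so $J^\sigma$ has upper density $1$. For each $K$ the set $I_1^\sigma\cup\dots\cup I_K^\sigma$ is finite, so every sufficiently large $n\in J^\sigma$ lies in some $I_k^\sigma$ with $k>K$ and satisfies $\|h_1*\exp(n\sigma g)\|_1<1/K$. Hence the measures $\mu_n=\exp(n\sigma g)$, $n\in J^\sigma$, satisfy the hypotheses of Lemma~\ref{lem:criterion}, with $S_n=T^{\sigma n}$ for $T=C_{\exp g}$. For every admissible $X$ and every non-zero $f\in X$ we conclude that $\|T^{\sigma n}f\|\to0$ and $\|T^{-\sigma n}f\|\to\infty$ as $n\to\infty$ in $J^\sigma$. The choice $\sigma=1$ gives the two limits along $J^+$ in \eqref{eq:four}, and $\sigma=-1$ gives the two along $J^-$.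

As $G$ is non-empty, the first line of \eqref{eq:four} with $X=L^2[0,1]$ proves Theorem~\ref{thm:answer}.
\end{proof}

\begin{remark}
The first line of \eqref{eq:four} forces $J^+\cap J^-$ to be finite. Also, $C_0$ is a closed invariant subspace of $L^\infty[0,1]$, so $T$ does have irregular vectors in $L^\infty[0,1]$; Theorem~\ref{thm:sharp}(b) says only that not all non-zero vectors are irregular there.
\end{remark}

\section{The logarithm and the operators $c(I+C_u)$}\label{sec:log}

To transfer genericity from $g$ to $u=\exp g-\delta$ we need this change of variable to preserve dense $G_\delta$ sets. It does so globally, because by Lemma~\ref{lem:quasi}(i) every $u\in L^1$ satisfies $\|u^{*m}\|_1^{1/m}\to0$, and so the logarithmic series converges with no smallness assumption.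

\begin{lemma}\label{lem:log}
The map $E(g)=\exp g-\delta$ is a homeomorphism of $L^1[0,1]$ onto itself, with inverse $L(u)=\sum_{m\ge1}(-1)^{m+1}u^{*m}/m$.
\end{lemma}

\begin{proof}
The map $E$ is continuous from $L^1$ to $L^1$.

\emph{$E\circ L$ is the identity.} Fix $u\in L^1$. The power series $\ell(\lambda)=L(\lambda u)=\sum_{m\ge1}(-1)^{m+1}\lambda^mu^{*m}/m$, $\lambda\in\mathbb R$, has infinite radius of convergence in $L^1$, and $\ell'(\lambda)=\sum_{m\ge1}(-\lambda)^{m-1}u^{*m}$ satisfies $(\delta+\lambda u)*\ell'(\lambda)=u$, as the product telescopes. Let $\psi(\lambda)=(\delta+\lambda u)*\exp(-\ell(\lambda))$. Since $\mathbf M$ is commutative,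
$$\psi'(\lambda)=\bigl[u-(\delta+\lambda u)*\ell'(\lambda)\bigr]*\exp(-\ell(\lambda))=0 .$$
So $\psi(1)=\psi(0)=\delta$, that is, $\exp L(u)=\delta+u$.

\emph{$E$ is injective.} If $E(g_1)=E(g_2)$, then $a=g_1-g_2$ satisfies $0=\exp a-\delta=a*\nu$ with $\nu=\delta+\sum_{m\ge2}a^{*(m-1)}/m!$. As $\nu(\{0\})=1$, $\nu$ is invertible by Lemma~\ref{lem:quasi}(iii), and $a=0$. Hence $E$ is a bijection with inverse $L$.

\emph{$L$ is continuous.} The series does not give this directly, since its rate of convergence depends on $u$; we reduce to continuity at $0$. Let $u_j\to u$ in $L^1$ and put $v_j=(\delta+u)^{-1}*(u_j-u)$. Then $v_j\in L^1$, $\|v_j\|_1\to0$, and $\delta+u_j=(\delta+u)*(\delta+v_j)=\exp(L(u)+L(v_j))$. By injectivity $L(u_j)=L(u)+L(v_j)$, and for $\|v_j\|_1<1$,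
$$\|L(u_j)-L(u)\|_1=\|L(v_j)\|_1\le\sum_{m\ge1}\frac{\|v_j\|_1^m}m=-\log(1-\|v_j\|_1)\to0.\qquad\qedhere$$
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By Lemma~\ref{lem:log}, $E(G)$ is a dense $G_\delta$ subset of $L^1$. If $u=E(g)$ with $g\in G$, then $I+C_u=C_{\exp g}$ satisfies \eqref{eq:four}. For $|c|=1$ and $T=c(I+C_u)$ we have $\|T^nf\|=\|(I+C_u)^nf\|$ for all $n\in\mathbb Z$, so $T$ satisfies \eqref{eq:four} with the same sets $J^\pm$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Shkarin} Stanislav Shkarin, \emph{On orbits of truncated convolution operators}, arXiv:1008.3484 (2010).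
\end{thebibliography}
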